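# A unital simple $C^*$-algebra whose non-zero projections are all infinite and which is not purely infinite

## Existence of the algebra: Theorems A and B

**Theorem A.** There is a unital, simple, separable, nuclear $C^*$-algebra $A$ such that every non-zero projection in $A\otimes\mathcal K$ is infinite, while some non-zero hereditary subalgebra of $A$ contains no non-zero projection. In particular all non-zero projections of $A$ are infinite and $A$ is not purely infinite.

**Theorem B.** For every integer $\mu\ge1$, the algebra $A$ of Theorem A can be chosen with a positive contraction $z\neq0$ in $A$ such that, for $B=\overline{zAz}$, the algebra $M_\mu(B)$ contains no non-zero projection, but $M_{\mu+1}(B)$ contains an infinite projection, namely one equivalent to $1_A$.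

Theorem A is contained in Theorem B with $\mu=1$. Together they answer a question of G. Elliott: does there exist a (separable), (nuclear), unital, simple $C^*$-algebra in which all non-zero projections are infinite but which is not purely infinite? The answer is yes, with both properties in parentheses included. The source of the problem is Mikael Rordam, "A simple C*-algebra with a finite and an infinite projection", arXiv:math/0204339 (2002).

We now unpack the words. Here $\mathcal K$ denotes the compact operators on a separable infinite-dimensional Hilbert space.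

**Definition (infinite projection).** Projections $p,q$ in a $C^*$-algebra $A$ are equivalent if $p=v^*v$ and $q=vv^*$ for some $v\in A$. A projection $p$ is infinite if it is equivalent to a proper subprojection of itself, that is, $v^*v=p$, $vv^*\le p$ and $vv^*\ne p$ for some $v\in A$. Otherwise it is finite.

If $p\in A$ is infinite in $A\otimes\mathcal K$, the witness $v$ lies in $p(A\otimes\mathcal K)p=pAp$, so $p$ is infinite in $A$. This gives the first half of "in particular" in Theorem A. Infiniteness passes to equivalent projections.

**Definition (hereditary subalgebra, pure infiniteness).** A $C^*$-subalgebra $B\subset A$ is hereditary if $0\le a\le b$, $b\in B$, $a\in A$ imply $a\in B$. For $z\ge0$ the algebra $\overline{zAz}$ is hereditary. A simple $C^*$-algebra is purely infinite if each of its non-zero hereditary subalgebras contains an infinite projection.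

For example, if $A=C([0,1])$ and $z(t)=t$, then $\overline{zAz}=C_0((0,1])$, which contains no non-zero projection because $[0,1]$ is connected.

It is known that a simple $C^*$-algebra is purely infinite if and only if it has real rank zero and all its non-zero projections are infinite. So the question is whether real rank zero can be dropped from this characterisation, and the algebra $A$ of Theorem A necessarily has non-zero real rank.

In a unital algebra, the presence of a copy of $1$ inside $\overline{zAz}$ is an equation. If $v^*zv=1$, then $x=z^{1/2}v$ satisfies $x^*x=1$, and $xx^*=z^{1/2}vv^*z^{1/2}$ is a projection in $\overline{zAz}$ equivalent to $1$. On the other hand, in a simple unital algebra and for $z\ge0$, $z\neq0$, there are always finitely many $v_i$ with $\sum_iv_i^*zv_i=1$ (proved in Lemma 10). Theorem B says that one can prescribe how many are needed: $\mu+1$, and not $\mu$.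

## Matrices, Cuntz algebras, and functions with values in $\mathcal O_2$

If $A$ is unital and has a faithful tracial state $\tau$, then $1$ is finite: $v^*v=1$ gives $\tau(1-vv^*)=0$, so $vv^*=1$. This excludes matrix algebras and commutative algebras with a faithful state. In the Cuntz algebra $\mathcal O_2$, generated by isometries $s_1,s_2$ with $s_1s_1^*+s_2s_2^*=1$, the unit is infinite, but $\mathcal O_2$ is simple and purely infinite, a textbook fact; so it is not an answer.

Drop simplicity for a moment and take $C([0,1],\mathcal O_2)$. Put $H_s(u)(t)=u(st)$ for $s\in[0,1]$. If $p$ is a non-zero projection, then $s\mapsto H_s(p)$ is a norm-continuous path of projections from the constant function $p(0)$ to $p$, so $p$ is equivalent to this constant. The constant is non-zero, and non-zero projections of $\mathcal O_2$ are infinite; hence $p$ is infinite. On the other hand, let $z(t)=t\cdot1$. The hereditary subalgebra generated by $z$ is $C_0((0,1],\mathcal O_2)$. A projection $p$ in it has $p(0)=0$ and $\|p(t)\|\in\{0,1\}$ continuous in $t$, so $p=0$.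

Thus everything in Theorem A except simplicity holds for this algebra, and two mechanisms are visible. Projections deform to constants, because the parameter space is contractible. And $z$ has no projection under it, because $z$ degenerates at some parameter.

## Point evaluations put a projection under $z$

A sensible way to reach simplicity is to form an inductive limit whose connecting maps mix in evaluations at points. Take $c\in[0,1]$ and
$$\varphi:C([0,1],\mathcal O_2)\to C([0,1],\mathcal O_2),\qquad \varphi(u)(t)=s_1u(t)s_1^*+s_2u(c)s_2^* .$$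
For $z(t)=t\cdot1$ and $c>0$ we get $s_2^*\varphi(z)s_2=c\cdot1$. So $v=c^{-1/2}s_2$ satisfies $v^*\varphi(z)v=1$, and after a single step there is a copy of $1$ under $z$. For $c=0$ the ideal of functions vanishing at $0$ is mapped into itself, and $z$ lies in it; nothing has been gained towards simplicity. So the method stops exactly here: a point evaluation that sees $z$ creates a constant $c$ on a constant projection, and that is a projection under $z$.

The remedy is to let the constant sit on a projection that is twisted. For $u=(u_1,u_2,u_3)\in S^2$ put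
$$p(u)=\tfrac12\begin{pmatrix}1+u_3&u_1-iu_2\\u_1+iu_2&1-u_3\end{pmatrix},$$
a projection of rank one in $M_2(\mathbb C)$; every projection of rank one in $M_2(\mathbb C)$ is $p(u)$ for exactly one $u$. The ranges of the $p(u)$ form a complex line bundle on $S^2$ with non-zero first Chern class, so it has no nowhere vanishing section. Replace $z$ by the function $(t,u)\mapsto c\,p(u)+t(1-p(u))$ on $[0,1]\times S^2$. This alone does not help: $u\mapsto p(u)$ is now itself a projection in $C([0,1]\times S^2,M_2)$, and $cp$ lies under the new $z$, so $p$ lies in the hereditary subalgebra that it generates. We want the twist without having the parameter $u$ as a continuous function.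

## Two-by-two positive contractions with a prescribed eigenvalue

Here is the device. Use the operators themselves as the points of the parameter space. Fix $c\in(0,1]$ and put
$$D_c=\{c\,p(u)+t(1-p(u)):u\in S^2,\ t\in[0,1]\}\subset M_2(\mathbb C),$$
the set of positive contractions in $M_2(\mathbb C)$ that have $c$ as an eigenvalue. Let $z$ be the function $z(d)=d$ on $D_c$.

First, $D_c$ is contractible: $\pi_s(d)=sd+(1-s)c\cdot1$ again has $c$ as an eigenvalue. So each projection in $C(D_c,M_k)$ is equivalent to a constant. The parameter $u$ is no longer a function on $D_c$, since at $d=c\cdot 1$ every $u$ occurs.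

Secondly, $z$ is visible with two vectors: for the standard basis $\xi_0,\xi_1$ of $\mathbb C^2$ we have $\sum_i\langle\xi_i,d\xi_i\rangle=\operatorname{tr}d\ge c$ on $D_c$.

Thirdly, one vector is not enough: there is no continuous $v:D_c\to M_2$ with $v(d)^*dv(d)\ge\frac12$ for all $d$. Indeed, restrict to the points $d=c\,p(u)$, fix a unit vector $\xi$, and consider $d^{1/2}v(d)\xi=\sqrt c\,p(u)v(c\,p(u))\xi$. Its square norm is at least $\frac12$, so it would be a nowhere vanishing section of the bundle of the $p(u)$, which does not exist.

So $D_c$ is contractible, yet contains a family along which $z$ has twisted range. Four matters remain, and they explain the definitions below.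

Constant projections must be made infinite. For this we adjoin creation operators on a Fock space, so the Hilbert spaces become infinite-dimensional and the new $z$ is block diagonal with infinitely many blocks $d_v$. These blocks must be independent of each other. If all were equal to one $d$, the vector $\xi_0\otimes|v_0\rangle+\xi_1\otimes|v_1\rangle$ ($v_0\ne v_1$) would satisfy
$$\big\langle \xi_0\otimes|v_0\rangle+\xi_1\otimes|v_1\rangle,\ (c\,p(u)\otimes1)(\xi_0\otimes|v_0\rangle+\xi_1\otimes|v_1\rangle)\big\rangle=c\operatorname{tr}p(u)=c$$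
for all $u$, and the obstruction would be lost.

With infinitely many independent blocks the parameter set is no longer norm-compact. For instance, the diagonal operators with entries in $[0,1]$ on $\ell^2$ contain infinitely many at mutual distance $1$. They do form a compact set for the strong operator topology (SOT). We therefore use both topologies: deformations must be uniform in norm, so that projections move along norm-continuous paths, while compactness is strong. In addition, a strongly open set restricts only finitely many blocks.

Thirdly, not only $z$ but each non-zero positive element of each stage must become full. So the set that replaces $\{c\}$ must be placed inside prescribed small open sets of parameters, and the parameter space must contract while preserving it. Finally, inside a small open set some twists are frozen. If $d^0\in D_c$ is invertible, then $\{d^0\}$ has two untwisted lines in the range of $z$. We shall call the number of such lines a defect. It remains finite, and more spheres in the next twist repair it.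

## Conventions and textbook facts

Inner products are linear in the second variable. Throughout, $\mu\ge1$ is a fixed integer. The following facts are used without proof.

1. For separable $\mathcal H$, the SOT is metrizable on bounded subsets of $B(\mathcal H)$, for instance by $\rho(S,T)=\sum_{k\ge1}2^{-k}\|(S-T)\xi_k\|$ with $(\xi_k)$ dense in the unit ball. Multiplication and continuous functional calculus of self-adjoints are SOT-continuous on bounded sets.
2. A continuous surjection from a compact space to a Hausdorff space is a quotient map; a continuous bijection of this kind is a homeomorphism.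
3. First Chern classes of line bundles add under tensor products. The top Chern class of a direct sum of line bundles is the product of their first Chern classes. A complex vector bundle with a nowhere vanishing section has top Chern class $0$.
4. Projections joined by a norm-continuous path of projections, or at distance less than $1$, are equivalent. Every projection in $A\otimes\mathcal K$, with $A$ unital, is equivalent to one in some $M_k(A)$. If $A$ is the closure of an increasing union of unital subalgebras $A_n$, every projection in $M_k(A)$ is equivalent to one in some $M_k(A_n)$.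
5. Nuclearity of $A$ means $A\otimes_{\max}C=A\otimes_{\min}C$ for all $C$. It passes to ideals, quotients, extensions, tensor products with $\mathcal K$ and $M_r$, and inductive limits, and is equivalent to the completely positive approximation property. Commutative algebras are nuclear.

For a family of 2-spheres indexed by $I$ put $\Lambda=\mathbb Q[t_i:i\in I]/(t_i^2)$. For finite $I$ this is $H^*((S^2)^I;\mathbb Q)$, with $t_i$ normalised so that the line bundle of $p(y_i)$ has $c_1=t_i$. Since $p+(1-p)=1$ is trivial, the bundle of $1-p(y_i)$ has $c_1=-t_i$. A product of non-zero elements of $\Lambda$ that involve disjoint sets of variables is non-zero, because $\Lambda$ is the tensor product over $\mathbb Q$ of the corresponding subalgebras.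

## Spaces, contractions and tests

**Definition (space).** A space is a non-empty SOT-compact set $\mathcal Z$ of positive contractions on a separable Hilbert space $\mathcal H$.

Examples: $[0,1]$, acting on $\mathbb C$; the singleton $\{c\}$; the set $D_c$ above; the diagonal operators on $\ell^2$ with entries in $[0,1]$.

**Lemma 1.** Let $\mathcal Z$ be a space. (a) Every SOT-continuous function from $\mathcal Z$ to $\mathbb R$, $\mathbb C$ or $M_r$ is uniformly continuous for the norm metric of $\mathcal Z$. (b) If $C_1,\dots,C_r\subset\mathcal Z$ are pairwise disjoint SOT-closed sets, there is an SOT-continuous $F:\mathcal Z\to\mathbb R$ with $F=m$ on $C_m$ for all $m$.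

*Proof.* (a) The function is uniformly continuous for the metric $\rho$ of Fact 1, since $(\mathcal Z,\rho)$ is compact, and $\rho(S,T)\le\|S-T\|$. (b) The function equal to $m$ on $C_m$ is continuous on the closed set $\bigcup_mC_m$; extend it by Tietze's theorem. $\square$

For maps with values in operators on an infinite-dimensional space, norm uniformity is not automatic, so it has to be asked for. A map defined on a subset of $[a,b]\times\mathcal Z$ with operator values is called **regular** if it is jointly SOT-continuous and uniformly continuous from the metric $|s-s'|+\|Z-Z'\|$ to the norm.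

**Definition (contraction).** A contraction of $\mathcal Z$ is a family of maps $\pi_s:\mathcal Z\to\mathcal Z$, $s\in[0,1]$, such that $\pi_1=\mathrm{id}$, $\pi_0$ is constant and $(s,Z)\mapsto\pi_s(Z)$ is regular. It preserves $K\subset\mathcal Z$ if $\pi_s(K)\subset K$ for all $s$; then, for $K\ne\emptyset$, the constant value of $\pi_0$ lies in $K$.

Regularity gives a nondecreasing function $\omega$ with $\omega(0+)=0$ and $\|\pi_s(Z)-\pi_{s'}(Z')\|\le\omega(|s-s'|+\|Z-Z'\|)$: take for $\omega(t)$ the supremum of the left side over all pairs with $|s-s'|+\|Z-Z'\|\le t$. We call $\omega$ a modulus of $\pi$.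

On $[0,1]$ the family $\pi_s(t)=st+(1-s)c$ is a contraction preserving $\{c\}$. The space $\{p(u):u\in S^2\}$ has no contraction, because $S^2$ is not contractible.

**Definition (test).** A test of defect $d$ for $\mathcal Z$ consists of a product $Y$ of countably many (possibly finitely many or no) 2-spheres, an SOT-continuous map $\theta:Y\to\mathcal Z$, and countably many norm-continuous maps $L_j$, $j\in J=J_0\sqcup J_1$, from $Y$ to the rank-one projections of $B(\mathcal H)$. Each $L_j$ depends on finitely many coordinates, the $L_j(y)$ are mutually orthogonal for each $y$, and $(\sum_jL_j(y))\theta(y)=\theta(y)$. It is required that $|J_0|=d<\infty$, that $c_1(L_j)=0$ for $j\in J_0$, and that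
$$\prod_{j\in S}c_1(L_j)^\mu\neq0\ \text{ in }\Lambda\quad\text{for every finite }S\subset J_1 .\tag{1}$$

Here $c_1(L_j)$ is the class of the line bundle with fibres $L_j(y)\mathcal H$ over the finite subproduct on which $L_j$ depends. Examples: $[0,1]$ has a test of defect $0$, with $Y$ a point, $\theta=0$, $J=\emptyset$. The singleton $\{c\}$ has a test of defect $1$, with $Y$ a point, $\theta=c$ and $J=J_0$ with the one line $L=1$. For $\mu=1$, the space $D_c$ has the test $Y=S^2$, $\theta(u)=c\,p(u)$, $L=p(u)$, of defect $0$. For $\mu=2$ this is not a test of defect $0$, because $t^2=0$.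

**Lemma 2 (obstruction).** Let $\mathcal Z$ have a test of defect $0$ and let $v_1,\dots,v_\mu:\mathcal Z\to B(\mathcal H)$ be bounded and SOT-continuous. Then $\sum_iv_i(Z)^*Zv_i(Z)\ge\frac12$ cannot hold for all $Z\in\mathcal Z$.

*Proof.* Suppose it holds. Fix a unit vector $\xi$ and put $\zeta_i(y)=\theta(y)^{1/2}v_i(\theta(y))\xi$. By Fact 1 these are norm-continuous on $Y$, and $\sum_i\|\zeta_i(y)\|^2\ge\frac12$. Since $\theta^{1/2}$ and $\theta$ have the same closed range, $\zeta_i(y)=(\sum_jL_j(y))\zeta_i(y)$.

For finite $S\subset J$ put $P_S=\sum_{j\in S}L_j$. As $S$ runs through an increasing sequence of finite sets exhausting $J$, the continuous functions $\sum_i\|P_S\zeta_i\|^2$ increase pointwise to the continuous function $\sum_i\|\zeta_i\|^2$ on the compact space $Y$. By Dini's theorem there is a finite $S$ with $\sum_i\|P_S\zeta_i\|^2\ge\frac14$ on $Y$; in particular $S\ne\emptyset$. Restrict to the finite subproduct of spheres on which the $L_j$, $j\in S$, depend, the other coordinates being fixed. Then $(P_S\zeta_1,\dots,P_S\zeta_\mu)$ is a nowhere vanishing section of $\bigoplus_{j\in S}L_j\otimes\mathbb C^\mu$,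 so its top Chern class $\prod_{j\in S}c_1(L_j)^\mu$ is $0$. As $J=J_1$, this contradicts (1). $\square$

## Good spaces and their products

The next definition packages what has to survive the induction.

**Definition (good, very good).** A class $\mathfrak G$ of spaces is a good class if each $\mathcal Z\in\mathfrak G$ satisfies:

- (g1) $\mathcal Z$ has a test of finite defect;
- (g2) for every non-empty relatively SOT-open $O\subset\mathcal Z$ there are $K\in\mathfrak G$ with $K\subset O$ and a contraction of $\mathcal Z$ preserving $K$.

A space is good if it lies in some good class. It is very good if it is good, has a test of defect $0$, has no SOT-isolated points, and in (g2) the set $K$ can always be chosen good and nowhere dense in $\mathcal Z$.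

The union of all good classes is a good class, so in (g2) for a good space we may always speak of a good $K$. The closure of a good class under unitary equivalence is a good class, so goodness is invariant under unitary equivalence. Note that (g2) with $O=\mathcal Z$ gives a contraction of $\mathcal Z$.

Example: $[0,1]$ is very good. Together with the singletons $\{c\}$, $c\in[0,1]$, it forms a good class: for $[0,1]$ and $O$ take $K=\{c\}$ with $c\in O$ and $\pi_s(t)=st+(1-s)c$; for $\{c\}$ take $K=\{c\}$ and the constant family. The tests were given above, $[0,1]$ has no isolated points, and singletons are nowhere dense in it.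

For spaces $\mathcal Z_v$ on $H_v$, with $v$ in a countable non-empty set $\mathbb V$, let $\prod_v\mathcal Z_v=\{\bigoplus_vZ_v:Z_v\in\mathcal Z_v\}$ on $\bigoplus_vH_v$. On bounded sets SOT-convergence may be tested on vectors of the summands, so this is SOT-homeomorphic to the topological product; hence it is compact and is a space. Norm distance is the supremum of the norm distances of the components.

**Lemma 3.** If all $\mathcal Z_v$ are good and all but finitely many are unitarily equivalent to one good space $D$ with a test of defect $0$, then $\prod_v\mathcal Z_v$ is good. In particular, finite products of good spaces are good. If $D$ is very good, so is $D^{\mathbb V}$.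

*Proof.* We show that for fixed $D$ the class of all such products is a good class.

For (g1), take products of tests: $Y=\prod_vY_v$, $\theta=\bigoplus_v\theta_v$, lines supported in the summands, using the defect-$0$ test of $D$ for all but finitely many $v$. The Chern classes for different $v$ involve disjoint variables, so the products in (1) are non-zero. The defects add up to a finite number.

For (g2), a non-empty open $O$ contains a set $\prod_{v\in F}O_v\times\prod_{v\notin F}\mathcal Z_v$ with $O_v\subset\mathcal Z_v$ open and non-empty, and $F$ finite, non-empty and containing all exceptional $v$. For $v\in F$ choose a good $K_v\subset O_v$ and a contraction $\pi^v$ of $\mathcal Z_v$ preserving $K_v$. For $v\notin F$ let $\pi^v$ be one and the same contraction $\pi^D$ of $D$, transported by the unitary equivalences. Then $\bigoplus_v\pi_s^v$ is SOT-continuous jointly, since this holds componentwise. Its modulus is at most the maximum of finitely many moduli, one for each $v\in F$ and one for $\pi^D$. So it is a contraction; it preserves $K=\prod_{v\in F}K_v\times\prod_{v\notin F}\mathcal Z_v\subset O$,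 which is in the class.

For finite products take $D=[0,1]$ and let all factors be exceptional. If $D$ is very good, then $D^{\mathbb V}$ has no isolated points, the product test has defect $0$, and if the $K_v$, $v\in F$, are chosen nowhere dense, then $K$ is nowhere dense, because $F\neq\emptyset$. $\square$

## The twisted space $D(\mathcal Z,K,R)$

This generalises $D_c$, which is the case $\mathcal Z=[0,1]$, $K=\{c\}$, $R=1$.

For $R\ge1$ let $G=(\mathbb C^2)^{\otimes R}$, $r=2^R$, and $\Gamma=\{0,1\}^R$, which indexes the standard basis of $G$. Write $p^1=p$, $p^0=1-p$ and, for $\varepsilon\in\Gamma$ and $y\in(S^2)^R$,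
$$e_\varepsilon(y)=\bigotimes_{j=1}^Rp^{\varepsilon_j}(y_j)\in B(G)=M_r .$$
For each $y$ these are mutually orthogonal rank-one projections with sum $1$. Write $*=(1,\dots,1)\in\Gamma$. The map $y\mapsto e_*(y)$ is injective, since a tensor product of rank-one projections determines its factors by partial traces; so it is a homeomorphism onto its image. The line bundle of $e_\varepsilon$ has $c_1=\sigma_\varepsilon:=\sum_j\pm t_j$, with sign $+$ if $\varepsilon_j=1$ and $-$ if $\varepsilon_j=0$. With $\sigma_*=\sum_jt_j$ we have
$$\sigma_*^R=R!\,t_1\cdots t_R\neq0,\qquad \sigma_*^R\sigma_\varepsilon=0\ \text{ for all }\varepsilon\in\Gamma .\tag{2}$$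

Let $\mathcal Z$ be a space on $\mathcal H$ and $\emptyset\ne K\subset\mathcal Z$ closed. For $y\in(S^2)^R$, $Z_*\in K$ and $Z_\varepsilon\in\mathcal Z$ ($\varepsilon\ne*$) put
$$q(y,Z)=\sum_{\varepsilon\in\Gamma}Z_\varepsilon\otimes e_\varepsilon(y)\in B(\mathcal H\otimes G),\qquad D=D(\mathcal Z,K,R)=\{q(y,Z)\}.\tag{3}$$
The map $q$ is SOT-continuous on a compact space, so $D$ is a space and $q$ is a quotient map onto $D$.

For a Hilbert space $\mathcal L$ and $u:\mathcal Z\to B(\mathcal L)$ put
$$\hat u(q(y,Z))=\sum_\varepsilon u(Z_\varepsilon)\otimes e_\varepsilon(y)\in B(\mathcal L\otimes G);$$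
for scalar $u$ we take $\mathcal L=\mathbb C$, so that $\hat u$ has values in $M_r$. The point of the next lemma is that $\hat u$ does not depend on the choice of $(y,Z)$, although $(y,Z)$ is not a function of $d$.

**Lemma 4.** (a) $\hat u$ is well defined, and $u\mapsto\hat u$ is a unital $*$-homomorphism. (b) If $\|u\|\le M$ and $\|u(Z)-u(Z')\|\le\omega(\|Z-Z'\|)$ with $\omega$ nondecreasing, then for $\delta=\|d-d'\|>0$ we have $\|\hat u(d)-\hat u(d')\|\le r^2\max\{2M\sqrt\delta,\omega(\sqrt\delta)\}$. (c) If $u$ is SOT-continuous, so is $\hat u$.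

*Proof.* Let $d=q(y,Z)$ and $d'=q(y',Z')$. Multiply by $1\otimes e_\varepsilon(y)$ on the left and by $1\otimes e_{\varepsilon'}(y')$ on the right. This turns
$$d-d'\ \text{ into }\ (Z_\varepsilon-Z'_{\varepsilon'})\otimes e_\varepsilon(y)e_{\varepsilon'}(y'),\tag{4}$$
and it turns
$$\sum_\varepsilon u(Z_\varepsilon)\otimes e_\varepsilon(y)-\sum_\varepsilon u(Z'_\varepsilon)\otimes e_\varepsilon(y')\ \text{ into }\ (u(Z_\varepsilon)-u(Z'_{\varepsilon'}))\otimes e_\varepsilon(y)e_{\varepsilon'}(y').\tag{5}$$
Every operator is the sum of its $r^2$ blocks of this kind. Let $t=\|e_\varepsilon(y)e_{\varepsilon'}(y')\|\le 1$.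

(a) If $d=d'$ and $t\ne0$, then (4) gives $Z_\varepsilon=Z'_{\varepsilon'}$, so the block in (5) vanishes; if $t=0$ it vanishes anyway. So $\hat u$ is well defined. The $*$-homomorphism property holds because the $e_\varepsilon(y)$ are orthogonal projections with sum $1$.

(b) By (4), $t\|Z_\varepsilon-Z'_{\varepsilon'}\|\le\delta$. If $t\le\sqrt\delta$, the block in (5) has norm at most $2M\sqrt\delta$. Otherwise $\|Z_\varepsilon-Z'_{\varepsilon'}\|\le\sqrt\delta$ and the block has norm at most $\omega(\sqrt\delta)$. Sum over the $r^2$ blocks.

(c) An SOT-continuous $u$ on a compact set is pointwise bounded, hence bounded by the uniform boundedness principle. So $\hat u\circ q$ is SOT-continuous, and $q$ is a quotient map. $\square$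

## Twisting preserves very goodness

**Proposition 5.** Let $\mathcal Z$ be very good, $K\subset\mathcal Z$ good and nowhere dense with a test of defect $d_K$, let $\pi$ be a contraction of $\mathcal Z$ preserving $K$, and let $R\ge\max(1,\mu d_K)$. Then $D=D(\mathcal Z,K,R)$ is very good.

The proof occupies this section.

**Step 1: no isolated points.** Let $d=q(y,Z)\in D$ and choose $\varepsilon\ne*$, which exists as $R\ge1$. Replacing $Z_\varepsilon$ by $Z'\in\mathcal Z$ with $Z'\neq Z_\varepsilon$ changes $d$ by $(Z'-Z_\varepsilon)\otimes e_\varepsilon(y)\ne0$, and $Z'$ can be taken SOT-close to $Z_\varepsilon$ because $\mathcal Z$ has no isolated points.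

**Step 2: a test of defect $0$.** The aim is to use the $R$ new spheres to twist the $d_K$ untwisted lines of $K$. Let $(Y_K,\theta_K,L_j^K)$ be the test of $K$, with index set $J^K=J^K_0\sqcup J^K_1$, and let $(Y_{\mathcal Z},\theta_{\mathcal Z},L_j^{\mathcal Z})$ be a test of $\mathcal Z$ of defect $0$. Put
$$Y_D=(S^2)^R\times Y_K\times\prod_{\varepsilon\neq*}Y_{\mathcal Z},\qquad \theta_D=\theta_K\otimes e_*(y)+\sum_{\varepsilon\ne*}\theta_{\mathcal Z}(y_\varepsilon)\otimes e_\varepsilon(y),$$
where $y\in(S^2)^R$ and $y_\varepsilon$ is the coordinate in the copy of $Y_{\mathcal Z}$ with index $\varepsilon$. As lines take $L_j^K\otimes e_*(y)$ for $j\in J^K$ and $L_j^{\mathcal Z}(y_\varepsilon)\otimes e_\varepsilon(y)$ for $\varepsilon\ne*$, and put all of them into $J_1$. Then $\theta_D$ has values in $D$, the lines are mutually orthogonal, and their sum is a unit for $\theta_D$.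

It remains to check (1) for a finite set of these lines. If the product is non-zero for a larger set, it is non-zero for the given one, so we may assume that the set contains all $L^K_j\otimes e_*$ with $j\in J^K_0$; there are $d_K$ of these, each with Chern class $\sigma_*$. The product in (1) is
$$\Pi=\sigma_*^{\mu d_K}\prod_{j\in S_1}(\sigma_*+c_1(L_j^K))^\mu\prod_{\varepsilon\ne*}\prod_{j\in S_\varepsilon}(\sigma_\varepsilon+c_1(L_j^{\mathcal Z}(y_\varepsilon)))^\mu,\qquad S_1\subset J_1^K .$$
Multiply by $\sigma_*^{R-\mu d_K}$, which is possible as $R\ge\mu d_K$. The first factor becomes $\sigma_*^R$, which by (2) annihilates every $\sigma_\varepsilon$ in the brackets. Hence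
$$\sigma_*^{R-\mu d_K}\,\Pi=R!\,t_1\cdots t_R\prod_{j\in S_1}c_1(L_j^K)^\mu\prod_{\varepsilon\ne*}\prod_{j\in S_\varepsilon}c_1(L_j^{\mathcal Z}(y_\varepsilon))^\mu .$$
The factors are non-zero by (1) for the given tests, and they live in disjoint variables. So this is non-zero, and $\Pi\neq0$.

**Step 3: the set $K'$ for (g2).** Let $O\subset D$ be non-empty and open. We look for a small good set inside $O$, at a generic point where $y$ is determined by $d$. Number $\Gamma$ as $1,\dots,r$, with $*$ corresponding to $1$. As $\mathcal Z$ has no isolated points and $K$ is closed and nowhere dense, the non-empty open set $q^{-1}(O)$ contains a point $(y^0,Z^0)$ with $Z_2^0,\dots,Z_r^0$ pairwise distinct and not in $K$. Choose relatively open sets $O_1\ni Z_1^0$ in $K$ and $O_m\ni Z_m^0$ in $\mathcal Z$ ($m\ge2$) such that $\overline{O_2},\dots,\overline{O_r},K$ are pairwise disjoint and $q(\{y^0\}\times\prod_mO_m)\subset O$. Since $K$ and $\mathcal Z$ are good, there are good sets $K_m\subset O_m$, a contraction $\pi^1$ of $K$ preserving $K_1$, and contractions $\pi^m$ of $\mathcal Z$ preserving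 $K_m$ ($m\ge2$). Let $P_m\in K_m$ be the value of $\pi^m_0$, and put
$$K'=\{q(y^0,Z):Z_m\in K_m\text{ for all }m\}\subset O,\qquad q^0=q(y^0,(P_m)_m)\in K'.$$
Since $\mathcal H\otimes G=\bigoplus_m\mathcal H\otimes e_m(y^0)G$, the space $K'$ is unitarily equivalent to $\prod_mK_m$, hence good by Lemma 3.

**Step 4: near $K'$ the parameters are functions of $d$.** By Lemma 1(b) there is an SOT-continuous $F:\mathcal Z\to\mathbb R$ with $F=1$ on $K$ and $F=m$ on $\overline{O_m}$ for $m\ge2$. By Lemma 4(c), $\hat F:D\to M_r$ is SOT-continuous. Put
$$w(d)=\Big\|\hat F(d)-\sum_mm\,e_m(y^0)\Big\| .$$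
This is SOT-continuous on $D$, and $w=0$ on $K'$. By Lemma 1(a), $\hat F$ and $w$ are also norm-uniformly continuous.

*Claim.* There is $c_0>0$ such that if $d=q(y,Z)\in D$ and $w(d)<c_0$, then $y$ and all $Z_m$ are determined by $d$, and $|y_j-y_j^0|<1$ for all $j$ and $\|e_m(y)-e_m(y^0)\|<\frac14$ for all $m$.

Let first $c_0<\frac14$. The eigenvalues of $\hat F(d)$ are $F(Z_1),\dots,F(Z_r)$, and $F(Z_1)=1$ because $Z_1\in K$. By Weyl's inequality the eigenvalues in increasing order lie within $c_0$ of $1,\dots,r$. So exactly one of them is less than $\frac74$, and it must be $F(Z_1)=1$; the others are at least $\frac74$. Fix a continuous $f:\mathbb R\to[0,1]$ with $f=1$ on $[\frac34,\frac54]$ and $f=0$ off $(\frac12,\frac32)$. Then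
$$e_1(y)=f(\hat F(d)).\tag{6}$$
So $d$ determines $e_1(y)$, hence $y$, hence $Z_m\otimes e_m(y)=d(1\otimes e_m(y))$ and $Z_m$. As $c_0\to0$, $f(\hat F(d))$ tends to $f(\sum_mm\,e_m(y^0))=e_1(y^0)$, uniformly over $\{w<c_0\}$. So $y\to y^0$ uniformly, since $y\mapsto e_1(y)$ is a homeomorphism onto its image. This gives the two estimates for small $c_0$, and the claim.

Put $\Omega=\{d\in D:w(d)<c_0\}$ and write $y(d),Z_m(d)$ for the parameters.

They are norm-uniformly continuous on $\Omega$. For $y(d)$ this follows from (6), Lemma 1(a) and the uniform continuity of the inverse of $y\mapsto e_1(y)$ on its compact image. For $Z_m(d)$, the block formula (4) gives, with $y=y(d)$ and $y'=y(d')$,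
$$\|Z_m(d)-Z_m(d')\|\,\|e_m(y)e_m(y')\|\le\|d-d'\|,$$
and $\|e_m(y)e_m(y')\|\ge1-\|e_m(y)-e_m(y')\|\ge\frac12$.

They are SOT-continuous on $\Omega$. For $c<c_0$ the restriction of $q$ to $q^{-1}\{w\le c\}$ is a continuous bijection of compact spaces onto $\{w\le c\}$, hence a homeomorphism; and $\Omega$ is the union of the open sets $\{w<c\}$, $c<c_0$.

**Step 5: a local deformation to $q^0$ and a global one to a multiple of $1_G$.** The first is defined only on $\Omega$ but preserves $K'$. The second is defined on $D$ but need not preserve $K'$.

For $d\in\Omega$ and $s\in[0,1]$ put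
$$\lambda_s(d)=q\big(y_s,(\pi_s^m(Z_m(d)))_m\big),$$
where $y_s$ is $s\,y(d)+(1-s)y^0$, normalised in each $S^2$. The vectors to be normalised have norm at least $\frac12$, because their square norms are $1-s(1-s)|y_j(d)-y_j^0|^2\ge\frac34$. As $\pi_s^1(K)\subset K$, we have $\lambda_s(d)\in D$. Moreover $\lambda_1(d)=d$, $\lambda_0(d)=q^0$ and $\lambda_s(K')\subset K'$, because $y(d)=y^0$ and $Z_m(d)\in K_m$ for $d\in K'$. The map $\lambda$ is regular on $[0,1]\times\Omega$: $q$ is SOT-continuous, the maps $y(\cdot)$, $Z_m(\cdot)$ and $\pi^m$ are continuous and uniformly continuous as required, and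
$$\|q(y,Z)-q(y',Z')\|\le\sum_m\big(\|Z_m-Z_m'\|+\|e_m(y)-e_m(y')\|\big).$$

For $d=q(y,Z)\in D$ put
$$\pi_s^D(d)=\widehat{\pi_s}(d)=\sum_\varepsilon\pi_s(Z_\varepsilon)\otimes e_\varepsilon(y).$$
This is well defined by Lemma 4(a) and lies in $D$, because $\pi_s(K)\subset K$. If $\omega$ is a modulus of $\pi$, Lemma 4(b) with $M=1$ bounds $\|\pi_s^D(d)-\pi_s^D(d')\|$ independently of $s$, and $\|\pi_s^D(d)-\pi_{s'}^D(d)\|\le\omega(|s-s'|)$. So $\pi^D$ is jointly norm-uniformly continuous. It is jointly SOT-continuous because $(s,y,Z)\mapsto\sum_\varepsilon\pi_s(Z_\varepsilon)\otimes e_\varepsilon(y)$ is, and $\mathrm{id}\times q$ is a quotient map of compact spaces. Finally $\pi_1^D=\mathrm{id}$ and $\pi_0^D\equiv P\otimes1$, where $P\in K$ is the value of $\pi_0$.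

**Step 6: gluing the two deformations.** We want a contraction of $D$ to $q^0$ that preserves $K'$. The plan is to pull a neighbourhood of $K'$ to $q^0$; then to apply $\pi^D$, but only away from $K'$; and then to return from $P\otimes1$ to $q^0$ along the path $\pi_s^D(q^0)$.

Let $\chi_1=1$ where $w\le c_0/2$, $\chi_1=0$ where $w\ge3c_0/4$, linear in $w$ between, and let $\chi_2=\max(0,1-4w/c_0)$. Then $\chi_1=1$ where $\chi_2>0$, and $\chi_1=\chi_2=1$ on $K'$. Define $\Psi_\tau:D\to D$ as follows.

- For $\tau\in[0,1]$: $\Psi_\tau(d)=\lambda_{1-\tau\chi_1(d)}(d)$ on $\{w<c_0\}$, and $\Psi_\tau(d)=d$ on $\{w\ge3c_0/4\}$.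
- For $\tau\in[1,2]$: $\Psi_\tau(d)=\pi^D_{\max(2-\tau,\chi_2(d))}(\Psi_1(d))$.
- For $\tau\in[2,3]$: $\Psi_\tau(d)=\pi^D_{\max(\chi_2(d),\tau-2)}(q^0)$.

The first line is consistent on the overlap, where $\chi_1=0$ and $\lambda_1=\mathrm{id}$. At $\tau=1$ the first two lines agree since $\pi_1^D=\mathrm{id}$. At $\tau=2$ the last two are $\pi^D_{\chi_2(d)}(\Psi_1(d))$ and $\pi^D_{\chi_2(d)}(q^0)$. If $\chi_2(d)>0$, then $\chi_1(d)=1$ and $\Psi_1(d)=\lambda_0(d)=q^0$, so they agree. If $\chi_2(d)=0$, both are $P\otimes1$. So $\Psi$ is well defined, $\Psi_0=\mathrm{id}$ and $\Psi_3\equiv\pi_1^D(q^0)=q^0$.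

$\Psi$ is regular. On $[0,1]\times D$: the sets $[0,1]\times\{w<c_0\}$ and $[0,1]\times\{w>3c_0/4\}$ are SOT-open, cover $[0,1]\times D$, and $\Psi$ is jointly SOT-continuous on each. For the norm, if $\|d-d'\|$ is so small that $|w(d)-w(d')|<c_0/8$, then $d,d'$ lie both in $\{w<c_0\}$ (if $w(d)<7c_0/8$) or both in $\{w\ge3c_0/4\}$ (otherwise), and on each of these sets $\Psi$ is jointly norm-uniformly continuous. On $[1,2]\times D$ and $[2,3]\times D$ the map $\Psi$ is a composition of maps that are jointly continuous in both senses. The pieces agree at $\tau=1,2$.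

On $K'$ we have $\Psi_\tau=\lambda_{1-\tau}$ for $\tau\le1$, which preserves $K'$, and $\Psi_\tau=q^0$ for $\tau\ge1$, because $\chi_2=1$. Hence $s\mapsto\Psi_{3(1-s)}$ is a contraction of $D$ preserving $K'$.

**Step 7: $K'$ is nowhere dense.** $K'$ is closed. Let $d=q(y^0,Z)\in K'$ and let $y'\to y^0$ with $y'\ne y^0$. Then $q(y',Z)\to d$. If $q(y',Z)$ were in $K'$, it would satisfy $w=0$ and have a second representation with $y^0$ in place of $y'$, so the uniqueness in the claim would give $y'=y^0$. So $q(y',Z)\notin K'$, and $K'$ has empty interior.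

By Step 2, (g1) holds for $D$. By Steps 3 to 7, (g2) holds with good, nowhere dense sets $K'$. Hence $\{D\}\cup\{\text{good spaces}\}$ is a good class and $D$ is very good. $\square$

## The inductive system

**The spaces $\mathcal Z_n$.** Let $\mathcal H_0=\mathbb C$ with a basis $B_0$ of one element, and $\mathcal Z_0=[0,1]$. Fix a map $k\mapsto(n_k,i_k)$ from $\{0,1,2,\dots\}$ onto the set of pairs $(n,i)$, $n\ge0$, $i\ge1$, with $n_k\le k$. (Take a sequence that assumes each pair infinitely often, and replace its $k$-th term by $(0,1)$ whenever the first entry exceeds $k$.) This is a schedule: at stage $k$ we serve the $i_k$-th open set of stage $n_k$.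

Suppose a very good space $\mathcal Z_n$ on a separable $\mathcal H_n$ with orthonormal basis $B_n$ has been constructed. Let $(O_{n,i})_{i\ge1}$ be a countable base of non-empty SOT-open subsets of $\mathcal Z_n$ (repetitions allowed), and choose SOT-continuous functions $f_n^{(n,i)}:\mathcal Z_n\to[0,1]$ vanishing off $O_{n,i}$ with maximum $1$. For $m<n$, SOT-continuous functions $f_n^{(m,i)}:\mathcal Z_n\to[0,1]$ with maximum $1$ come from the previous stage, by (8) below.

By very goodness choose a good, nowhere dense set
$$K_n\subset\{f_n^{(n_n,i_n)}>\tfrac12\},\tag{7}$$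
with a test of some defect $d_{K_n}$, a contraction of $\mathcal Z_n$ preserving $K_n$, and $R_n\ge\max(1,\mu d_{K_n})$. For $n=0$ we have $n_0=0$, and the set in (7) is non-empty and open in $[0,1]$, so it contains some $c>0$. We take $K_0=\{c\}$, with defect $1$, and $R_0=\mu$.

Let $G_n=(\mathbb C^2)^{\otimes R_n}$, with basis indexed by $\Gamma_n=\{0,1\}^{R_n}$, and let $D_n=D(\mathcal Z_n,K_n,R_n)$, acting on $E_n=\mathcal H_n\otimes G_n$. The basis $\mathbb L_n=B_n\times\Gamma_n$ of $E_n$ is our set of letters. Let $\mathbb W_n$ be the set of finite words in $\mathbb L_n$, including the empty word $\emptyset$, and $\mathcal F_n=\ell^2(\mathbb W_n)=\bigoplus_{m\ge0}E_n^{\otimes m}$. Put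
$$\mathcal H_{n+1}=E_n\otimes\mathcal F_n=\bigoplus_{m\ge1}E_n^{\otimes m},\quad B_{n+1}=\{\ell v:\ell\in\mathbb L_n,\,v\in\mathbb W_n\},\quad \mathcal Z_{n+1}=\Big\{\sum_{v\in\mathbb W_n}d_v\otimes|v\rangle\langle v|:d_v\in D_n\Big\}.$$
So $B_{n+1}$ consists of the non-empty words, and $\mathcal Z_{n+1}\cong D_n^{\mathbb W_n}$ is very good by Proposition 5 and Lemma 3. The blocks $d_v$ are independent.

To pass on the functions, fix $y^0\in(S^2)^{R_n}$, $\varepsilon_0\ne*$ and a unit vector $g_n\in e_{\varepsilon_0}(y^0)G_n$, and for $m\le n$ put
$$f_{n+1}^{(m,i)}(W)=\big\langle g_n,\widehat{f_n^{(m,i)}}(d_\emptyset)\,g_n\big\rangle,\qquad W=\sum_vd_v\otimes|v\rangle\langle v| .\tag{8}$$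
This is SOT-continuous by Lemma 4(c) and $[0,1]$-valued. It has maximum $1$: take $d_\emptyset=q(y^0,Z)$ with $Z_{\varepsilon_0}$ a maximum point of $f_n^{(m,i)}$, which is allowed as $\varepsilon_0\ne*$.

**Constants.** For $\xi\in E_n$ let $T_\xi\in B(\mathcal H_{n+1})$, $T_\xi\zeta=\xi\otimes\zeta$. Then $T_\eta^*T_\xi=\langle\eta,\xi\rangle1$, and the range of $T_\xi$ lies in $\bigoplus_{m\ge2}E_n^{\otimes m}$. Let $\mathcal S_0=\{1\}$ and
$$\mathcal S_{n+1}=\{1\}\cup\{T_\ell,T_\ell^*:\ell\in\mathbb L_n\}\cup\{s\otimes|g\rangle\langle g'|\otimes1_{\mathcal F_n}:s\in\mathcal S_n,\ g,g'\in\Gamma_n\}.$$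
By induction, $\mathcal S_n=\mathcal S_n^*$, and each element of $\mathcal S_n$ maps each vector of $B_n$ to a vector of $B_n$ or to $0$, injectively where it is non-zero.

**Diagonal functions.** Let $\mathcal C_n\subset\ell^\infty(\mathcal Z_n,B(\mathcal H_n))$ be the set of all functions $c(Z)=\sum_{\beta\in B_n}c_\beta(Z)|\beta\rangle\langle\beta|$ for which the $c_\beta$ are uniformly bounded, each $c_\beta$ is SOT-continuous, and the family $(c_\beta)_\beta$ is norm-equi-uniformly continuous on $\mathcal Z_n$. These properties survive sums, products, adjoints and uniform limits, so $\mathcal C_n$ is a unital commutative $C^*$-algebra. For $s\in\mathcal S_n$ we have $s^*\mathcal C_ns\subset\mathcal C_n$: the entry of $s^*cs$ at $\beta$ is $c_{\beta'}$ if $s|\beta\rangle=|\beta'\rangle$, and $0$ if $s|\beta\rangle=0$.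

Put $A_n=C^*(\mathcal S_n\cup\mathcal C_n)\subset\ell^\infty(\mathcal Z_n,B(\mathcal H_n))$, with $\mathcal S_n$ as constant functions. All $u\in A_n$ are bounded and SOT-continuous on $\mathcal Z_n$, since this holds for the self-adjoint set of generators and is stable under sums, products and norm limits. We have $A_0=C([0,1])$. For $\xi\in E_n$ we have $T_\xi\in A_{n+1}$, since $\xi\mapsto T_\xi$ is linear and isometric, so $T_\xi$ is a norm limit of linear combinations of the $T_\ell$.

**Connecting maps.** Put
$$\varphi_n(u)\Big(\sum_vd_v\otimes|v\rangle\langle v|\Big)=\sum_v\hat u(d_v)\otimes|v\rangle\langle v| .\tag{9}$$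
By Lemma 4(a) this is a unital $*$-homomorphism $\ell^\infty(\mathcal Z_n,B(\mathcal H_n))\to\ell^\infty(\mathcal Z_{n+1},B(\mathcal H_{n+1}))$. It is injective, because the components $Z_\varepsilon$, $\varepsilon\neq*$, are arbitrary in $\mathcal Z_n$.

We check $\varphi_n(A_n)\subset A_{n+1}$. For $s\in\mathcal S_n$, $\varphi_n(s)=s\otimes1\otimes1=\sum_gs\otimes|g\rangle\langle g|\otimes1$. For $c\in\mathcal C_n$ we have $\hat c(d)=\sum_\beta|\beta\rangle\langle\beta|\otimes\hat c_\beta(d)$, so that
$$\varphi_n(c)=\sum_{g,g'\in\Gamma_n}C^{gg'}\,(1\otimes|g\rangle\langle g'|\otimes1),$$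
where $C^{gg'}$ is diagonal with entry $\langle g,\hat c_\beta(d_v)g'\rangle$ at the basis vector $(\beta,g'')v$, for every $g''\in\Gamma_n$. These entries are bounded by $\|c\|$. They are SOT-continuous by Lemma 4(c). They are norm-equi-uniformly continuous by Lemma 4(b), applied with a common modulus of the $c_\beta$, and by $\|d_v-d_v'\|\le\|W-W'\|$. So $C^{gg'}\in\mathcal C_{n+1}$.

Let $\mathfrak A=\varinjlim(A_n,\varphi_n)$, a unital $C^*$-algebra, and regard $A_n\subset\mathfrak A$. Let $z\in A_0=C([0,1])$ be the identity function and $z_n\in A_n$ its image. If $u(Z)=Z$ on $\mathcal Z_n$, then $\hat u(d)=d$, so $\varphi_n(u)(W)=W$. Hence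
$$z_n(Z)=Z\qquad(Z\in\mathcal Z_n).\tag{10}$$

One formula will be used twice. For $\xi\in E_n$, $u\in A_n$ and $W=\sum_vd_v\otimes|v\rangle\langle v|\in\mathcal Z_{n+1}$,
$$T_\xi^*\,\varphi_n(u)(W)\,T_\xi=\sum_{v\ne\emptyset}\langle\xi,\hat u(d_v)\xi\rangle\,|v\rangle\langle v| ,\tag{11}$$
because for $v\ne\emptyset$ the vector $T_\xi|v\rangle=\xi\otimes|v\rangle$ lies in the summand $E_n\otimes|v\rangle$ of $E_n\otimes\mathcal F_n$.

## Simplicity of the limit

**Proposition 6.** $\mathfrak A$ is simple.

*Proof.* Let $I\ne0$ be a closed ideal. Then $I\cap A_n\neq0$ for some $n$; otherwise the quotient map would be isometric on each $A_n$, hence on $\mathfrak A$. So $I$ contains a positive $x\in A_n$, $x\ne0$.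

**Step 1: a lower bound for $x$ by some $f_n^{(n,i)}$.** There are a unit vector $\eta_n\in\mathcal H_n$ and $\delta>0$ such that $\{Z:\langle\eta_n,x(Z)\eta_n\rangle>\delta\}$ is non-empty. It is SOT-open, so it contains some $O_{n,i}$. As $f_n^{(n,i)}\le1$ vanishes off $O_{n,i}$, we get $\langle\eta_n,x(Z)\eta_n\rangle\ge\delta f_n^{(n,i)}(Z)$ for all $Z\in\mathcal Z_n$.

**Step 2: carrying the bound to later stages.** Let $x_k\in A_k$ be the image of $x$ for $k\ge n$, and $\eta_{k+1}=\eta_k\otimes g_k\otimes|\emptyset\rangle$. With $d_\emptyset=q(y,Z)$, induction and (8) give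
$$\langle\eta_{k+1},x_{k+1}(W)\eta_{k+1}\rangle=\sum_\varepsilon\langle\eta_k,x_k(Z_\varepsilon)\eta_k\rangle\|e_\varepsilon(y)g_k\|^2\ge\delta\sum_\varepsilon f_k^{(n,i)}(Z_\varepsilon)\|e_\varepsilon(y)g_k\|^2=\delta f_{k+1}^{(n,i)}(W).$$

**Step 3: the stage that serves $(n,i)$.** Choose $k$ with $(n_k,i_k)=(n,i)$; then $k\ge n$. For $W=\sum_vd_v\otimes|v\rangle\langle v|\in\mathcal Z_{k+1}$ write $d_v=q(y_v,Z_v)$, with components $Z_{v,\varepsilon}$. Apply (11) with $\xi=\eta_k\otimes g$ and sum over the basis $\Gamma_k$ of $G_k$. Since $\operatorname{tr}e_\varepsilon=1$,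
$$\Big(\sum_{g\in\Gamma_k}T_{\eta_k\otimes g}^*\,\varphi_k(x_k)\,T_{\eta_k\otimes g}\Big)(W)=\sum_{v\neq\emptyset}\Big(\sum_\varepsilon\langle\eta_k,x_k(Z_{v,\varepsilon})\eta_k\rangle\Big)|v\rangle\langle v|\ge\tfrac\delta2\,1 .$$
Indeed all terms are non-negative, and the term $\varepsilon=*$ is at least $\delta f_k^{(n,i)}(Z_{v,*})>\frac\delta2$, because $Z_{v,*}\in K_k\subset\{f_k^{(n,i)}>\frac12\}$ by (7). So $I$ contains an invertible element. $\square$

## All projections are infinite

**Proposition 7.** (a) For every non-zero projection $p\in M_k(\mathfrak A)$ there is $w\in M_{k,1}(\mathfrak A)$ with $w^*w=1$ and $ww^*\le p$. (b) All non-zero projections in $\mathfrak A\otimes\mathcal K$ are infinite. More precisely, for each non-zero projection $p\in M_k(\mathfrak A)$ there is $v\in M_k(\mathfrak A)$ with $v^*v=p$, $vv^*\le p$, $vv^*\ne p$.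

*Proof.* (a) **Step 1: deformation to a constant.** By Fact 4 we may assume $p\in M_k(A_n)$. Let $\pi$ be a contraction of $\mathcal Z_n$, with modulus $\omega$, and put $H_s(u)=u\circ\pi_s$. This fixes constants. It maps $\mathcal C_n$ into $\mathcal C_n$, because $\pi_s$ is SOT-continuous and norm-uniformly continuous. So it is a $*$-homomorphism $H_s:A_n\to A_n$. For $c\in\mathcal C_n$ the path $s\mapsto H_s(c)$ is norm-continuous, by the equi-uniform continuity of the $c_\beta$ and $\sup_Z\|\pi_s(Z)-\pi_{s'}(Z)\|\le\omega(|s-s'|)$. Hence $s\mapsto H_s(u)$ is norm-continuous for all $u\in A_n$. So $p=H_1(p)$ is equivalent in $M_k(A_n)$ to $q=H_0(p)$, a constant function whose value is a projection $q\ne0$ in $B(\mathbb C^k\otimes\mathcal H_n)$.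

**Step 2: an isometry under a constant projection.** Choose a unit vector $(\eta_1,\dots,\eta_k)\in q(\mathbb C^k\otimes\mathcal H_n)$ and $g\in\Gamma_n$, and let $V$ be the column $(T_{\eta_i\otimes g})_i\in M_{k,1}(A_{n+1})$. Then $V^*V=\sum_i\|\eta_i\|^2\,1=1$. By (9), $\varphi_n(q)$ is the constant $q\otimes1_{G_n}\otimes1$, and $\sum_jq_{ij}\eta_j=\eta_i$ gives $\varphi_n(q)V=V$. So $VV^*\le\varphi_n(q)$. If $a\in M_k(\mathfrak A)$ satisfies $a^*a=q$, $aa^*=p$, then $w=aV$ satisfies $w^*w=V^*qV=1$ and $ww^*\le p$.

(b) Every projection in $\mathfrak A\otimes\mathcal K$ is equivalent to some $p\in M_k(\mathfrak A)$. Let $w$ be as in (a) and $t=T_\ell\in A_1$, an isometry with $tt^*\ne1$. Put $v=p-ww^*+wtw^*$. The cross terms vanish, so $v^*v=p-ww^*+wt^*tw^*=p$, and $vv^*=p-w(1-tt^*)w^*\le p$. This differs from $p$ because $w^*w(1-tt^*)w^*w=1-tt^*\ne0$. $\square$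

## The element $z$: $\mu$ vectors are too few, $\mu+1$ suffice

**Proposition 8.** (a) There are no $v_1,\dots,v_\mu\in\mathfrak A$ with $\sum_{i=1}^\mu v_i^*zv_i=1$. (b) $M_\mu(\overline{z\mathfrak Az})$ contains no non-zero projection. (c) There are $v_0,\dots,v_\mu\in\mathfrak A$ with $\sum_{i=0}^\mu v_i^*zv_i=1$.

*Proof.* (a) Otherwise, by approximation, there are $n$ and $v_i'\in A_n$ with $\sum_iv_i'^*z_nv_i'\ge\frac12$. By (10) this says $\sum_iv_i'(Z)^*Zv_i'(Z)\ge\frac12$ for all $Z\in\mathcal Z_n$. The $v_i'$ are bounded and SOT-continuous, and $\mathcal Z_n$ is very good, so it has a test of defect $0$. This contradicts Lemma 2.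

(b) Let $q\neq0$ be a projection in $M_\mu(\overline{z\mathfrak Az})$. Suitable functions of $z$ vanishing near $0$ form an approximate unit of $\overline{z\mathfrak Az}$, so there is a continuous $h:[0,1]\to[0,1]$ vanishing near $0$ with $\|(h(z)\otimes1_\mu)q-q\|<\frac12$. Choose $C$ with $h(t)\le Ct$. Then
$$\tfrac12q\le q(h(z)\otimes1_\mu)q\le C\,q(z\otimes1_\mu)q .$$
By Proposition 7(a) there is $w\in M_{\mu,1}(\mathfrak A)$ with $w^*w=1$, $ww^*\le q$, so $qw=w$ and $a:=w^*(z\otimes1_\mu)w\ge\frac1{2C}$. The column $v=wa^{-1/2}=(v_i)_i$ satisfies $\sum_iv_i^*zv_i=v^*(z\otimes1_\mu)v=1$, contradicting (a).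

(c) Recall $\mathcal H_0=\mathbb C$, $K_0=\{c\}$ with $c>0$, and $R_0=\mu$. So $E_0=G_0=(\mathbb C^2)^{\otimes\mu}$, and every $d=q(y,Z)\in D_0$ satisfies $d\ge c\,e_*(y)$. Let $\lambda_0,\dots,\lambda_\mu\in\mathbb C$ be distinct and $\xi_i=(1,\lambda_i)^{\otimes\mu}$. Then $e_*(y)\xi_i=\bigotimes_jp(y_j)(1,\lambda_i)$ is $0$ only if $p(y_j)(1,\lambda_i)=0$ for some $j$. As $\ker p(y_j)$ is one-dimensional and the vectors $(1,\lambda_i)$ are pairwise non-parallel, each of the $\mu$ coordinates $y_j$ does this for at most one $i$. There are $\mu+1$ indices, so some $e_*(y)\xi_i$ is non-zero. By compactness there is $\delta'>0$ with $\sum_i\langle\xi_i,e_*(y)\xi_i\rangle\ge\delta'$ for all $y$. By (11) and (10), $a=\sum_iT_{\xi_i}^*z_1T_{\xi_i}\ge c\delta'1$ in $A_1$. Put $v_i=T_{\xi_i}a^{-1/2}$. $\square$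

## Nuclearity of the limit

**Proposition 9.** $\mathfrak A$ is nuclear.

*Proof.* It suffices that each $A_n$ is nuclear. Let $\ell^\infty(\mathcal Z_n,B(\mathcal H_n))$ act on $\ell^2(B_n)\otimes\ell^2(\mathcal Z_n)$; then $\mathcal C_n\subset\ell^\infty(B_n\times\mathcal Z_n)$. To have an induction that closes up, we forget all continuity and prove the following, which contains the claim as the case $X=\mathcal Z_n$, $\mathcal C=\mathcal C_n$.

(Nuc$_n$) *For every set $X$ and every unital $C^*$-subalgebra $\mathcal C\subset\ell^\infty(B_n\times X)$ with $(s\otimes1)^*\mathcal C(s\otimes1)\subset\mathcal C$ for all $s\in\mathcal S_n$, the algebra $C^*(\mathcal S_n\otimes1,\mathcal C)\subset B(\ell^2(B_n)\otimes\ell^2(X))$ is nuclear.*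

For $n=0$ the algebra is $\mathcal C$, which is commutative. Assume (Nuc$_n$) and let $\mathcal C\subset\ell^\infty(B_{n+1}\times X)$ be as required. We omit $\otimes1_{\ell^2(X)}$. Let $\mathcal A=C^*(\mathcal S_{n+1},\mathcal C)$ and
$$\mathcal B=C^*\big(\{s\otimes|g\rangle\langle g'|\otimes1:s\in\mathcal S_n,\ g,g'\in\Gamma_n\}\cup\mathcal C\big).$$

**Step 1: $\mathcal B$ is nuclear.** $\mathcal B$ contains the matrix units $\epsilon_{gg'}=1\otimes|g\rangle\langle g'|\otimes1$, with $\sum_g\epsilon_{gg}=1$. So $\mathcal B\cong M_{|\Gamma_n|}\otimes\epsilon_{hh}\mathcal B\epsilon_{hh}$ for a fixed $h\in\Gamma_n$, and the corner is generated by the elements $\epsilon_{hg}x\epsilon_{g'h}$, $x$ running through the generators of $\mathcal B$. For $x=s\otimes|g_1\rangle\langle g_2|\otimes1$ these are $0$ or $s\otimes|h\rangle\langle h|\otimes1$. An element $x=c\in\mathcal C$ commutes with the diagonal projections $\epsilon_{gg}$, so we get $0$ for $g\ne g'$. For $g=g'$ we get, on the range $\ell^2(B_n)\otimes\ell^2(\mathbb W_n\times X)$ of $\epsilon_{hh}$, the function $(\beta,v,x)\mapsto c((\beta,g)v,x)$.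

Let $\mathcal C'_g$ be the set of these functions, $c\in\mathcal C$. It is the image of $\mathcal C$ under a unital $*$-homomorphism, hence a unital $C^*$-algebra. As $\epsilon_{gh}\in\mathcal S_{n+1}$, the element $\epsilon_{gh}^*c\,\epsilon_{gh}$ lies in $\mathcal C$, and its value at $((\beta,h)v,x)$ is $c((\beta,g)v,x)$. Therefore $\mathcal C'_g\subset\mathcal C'_h$, and by symmetry all $\mathcal C'_g$ are equal to one algebra $\mathcal C'$. Since $(s\otimes|h\rangle\langle h|\otimes1)^*c\,(s\otimes|h\rangle\langle h|\otimes1)\in\mathcal C$ for $s\in\mathcal S_n$, the algebra $\mathcal C'$ is $\mathcal S_n$-invariant. So the corner is $C^*(\mathcal S_n\otimes1,\mathcal C')$ with $\mathcal C'\subset\ell^\infty(B_n\times(\mathbb W_n\times X))$. It is nuclear by (Nuc$_n$), and so is $\mathcal B$.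

**Step 2: a spanning set of $\mathcal A$.** For $c\in\mathcal C$ and $\ell\in\mathbb L_n$, $c$ commutes with the diagonal projection $T_\ell T_\ell^*$, so $cT_\ell=T_\ell(T_\ell^*cT_\ell)$, and $T_\ell^*cT_\ell\in\mathcal C$ by invariance. Also $(s\otimes|g\rangle\langle g'|\otimes1)T_\ell$ is $0$ or some $T_{\ell'}$. Hence $\mathcal BT_\ell\subset\overline{\mathrm{span}}\{T_{\ell'}\mathcal C:\ell'\in\mathbb L_n\}$. For words $\kappa=\ell_1\cdots\ell_m$ put $T_\kappa=T_{\ell_1}\cdots T_{\ell_m}$ and $T_\emptyset=1$. Iterating, and using $\mathcal C\subset\mathcal B$,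
$$bT_\kappa\in\overline{\mathrm{span}}\{T_\rho\mathcal B:|\rho|=|\kappa|\},\qquad T_\kappa^*b\in\overline{\mathrm{span}}\{\mathcal BT_\rho^*:|\rho|=|\kappa|\}\qquad(b\in\mathcal B).\tag{12}$$
We claim $\mathcal A=\overline{\mathrm{span}}\{T_\kappa bT_\nu^*:b\in\mathcal B,\ \kappa,\nu\in\mathbb W_n\}$. The right side is contained in $\mathcal A$, is self-adjoint, and contains $\mathcal B$ and the $T_\ell$. It is closed under multiplication: because $T_\ell^*T_{\ell'}=\delta_{\ell\ell'}$, the product $T_\nu^*T_{\kappa'}$ is $0$, or $T_{\kappa''}$ (if $\kappa'=\nu\kappa''$), or $T_{\nu''}^*$ (if $\nu=\kappa'\nu''$), and (12) applies.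

**Step 3: the gauge action and its fixed point algebra.** For $\lambda\in\mathbb T$ let $U_\lambda|w\rangle=\lambda^{|w|}|w\rangle$ for $w\in B_{n+1}$, and $\gamma_\lambda=\mathrm{Ad}\,U_\lambda$. Elements of $\mathcal B$ preserve word length, so $\gamma_\lambda(T_\kappa bT_\nu^*)=\lambda^{|\kappa|-|\nu|}T_\kappa bT_\nu^*$, and $\gamma$ is a point-norm continuous action of $\mathbb T$ on $\mathcal A$. Averaging over $\mathbb T$ shows that the fixed point algebra is
$$\mathcal A^\gamma=\overline{\bigcup_mF_m},\qquad F_m=\mathcal J_0+\dots+\mathcal J_m,\qquad\mathcal J_k=\overline{\mathrm{span}}\{T_\kappa bT_\nu^*:|\kappa|=|\nu|=k\}.$$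
For $|\kappa|=|\nu|=|\kappa'|=|\nu'|=k$ we have $(T_\kappa bT_\nu^*)(T_{\kappa'}b'T_{\nu'}^*)=\delta_{\nu\kappa'}T_\kappa bb'T_{\nu'}^*$, and $b=T_\kappa^*(T_\kappa bT_\nu^*)T_\nu$. So finite sets of words give copies of matrix algebras over $\mathcal B$, and $\mathcal J_k\cong\mathcal K(\ell^2(\mathbb L_n^k))\otimes\mathcal B$, which is nuclear; here $\mathcal J_0=\mathcal B$. By (12), $\mathcal J_k\mathcal J_m\subset\mathcal J_m$ for $k\le m$, and $\mathcal J_m\mathcal J_k\subset\mathcal J_m$ by adjoints.

We show by induction that $F_m$ is a nuclear $C^*$-algebra; $F_0=\mathcal B$. If $F_{m-1}$ is one, then $\mathcal J_m$ is a closed ideal of $C^*(F_{m-1},\mathcal J_m)$, so $F_m=F_{m-1}+\mathcal J_m$, the sum of a $C^*$-subalgebra and a closed ideal, is a $C^*$-algebra. The quotient $F_m/\mathcal J_m$ is a quotient of $F_{m-1}$, hence nuclear, and $\mathcal J_m$ is nuclear; so $F_m$ is nuclear as an extension. Hence $\mathcal A^\gamma$ is nuclear.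

**Step 4: from $\mathcal A^\gamma$ to $\mathcal A$.** Let $C$ be a $C^*$-algebra and $\rho:\mathcal A\otimes_{\max}C\to\mathcal A\otimes_{\min}C$ the canonical map, which is equivariant for $\gamma\otimes\mathrm{id}$. Suppose $0\le x\in\ker\rho$ and $x\ne0$. Then $\Phi(x)=\int_{\mathbb T}(\gamma_\lambda\otimes\mathrm{id})(x)\,d\lambda$ lies in $\ker\rho$ and is non-zero, as an integral of a continuous positive function whose value at $\lambda=1$ is $x\neq0$. Approximating $x$ by elements of the algebraic tensor product $\mathcal A\odot C$, we see that $\Phi(x)$ lies in the closure of $\mathcal A^\gamma\odot C$ in $\mathcal A\otimes_{\max}C$. So it is the image of some $x'\in\mathcal A^\gamma\otimes_{\max}C=\mathcal A^\gamma\otimes_{\min}C$. The composition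
$$\mathcal A^\gamma\otimes_{\min}C\to\mathcal A\otimes_{\max}C\to\mathcal A\otimes_{\min}C$$
is the canonical inclusion, which is injective, and it sends $x'$ to $\rho(\Phi(x))=0$. Hence $x'=0$ and $\Phi(x)=0$, a contradiction. So $\rho$ is injective for all $C$, $\mathcal A$ is nuclear, and (Nuc$_{n+1}$) holds. $\square$

## A separable subalgebra with the same properties

The algebra $\mathfrak A$ has all the required properties, except that we do not know it to be separable. The last lemma cuts it down.

**Lemma 10.** Let $X_0\subset\mathfrak A$ be countable. There is a separable, unital, simple, nuclear $C^*$-subalgebra $A\subset\mathfrak A$ containing $X_0$ and $1_{\mathfrak A}$ such that all non-zero projections of $A\otimes\mathcal K$ are infinite in $A\otimes\mathcal K$.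

*Proof.* **Step 1: fullness in a usable form.** If $b\in\mathfrak A$, $b\ge0$, $b\ne0$, there are finitely many $v_i\in\mathfrak A$ with $\sum_iv_i^*bv_i=1$. By simplicity, the algebraic ideal generated by $b$ is dense, so it contains an invertible element, and $1=\sum_ia_ibc_i$ is a finite sum. From $(a_i^*-c_i)^*b(a_i^*-c_i)\ge0$ we get
$$1=\tfrac12\sum_i(a_ibc_i+c_i^*ba_i^*)\le\tfrac12\sum_i(a_iba_i^*+c_i^*bc_i),$$
so the right side is invertible. Conjugate by its inverse square root.

**Step 2: closing off.** Let $\mathcal B_0=C^*(X_0,1)$. Given a separable $\mathcal B_j$, let $\mathcal B_{j+1}$ be generated by $\mathcal B_j$ and the following countably many elements.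

- (i) For each finite subset $\mathcal F$ of a countable dense subset of $\mathcal B_j$ and each $m\ge1$: choose completely positive contractions $\alpha:\mathfrak A\to M_l$, $\beta:M_l\to\mathfrak A$ with $\|\beta\alpha(x)-x\|<\frac1m$ for $x\in\mathcal F$, which exist by Proposition 9, and add the images under $\beta$ of the matrix units.
- (ii) For each $x$ in a countable dense subset of $\{x\in\mathcal B_j:x\ge0,\|x\|=1\}$: add finitely many $v_i\in\mathfrak A$ with $\sum_iv_i^*(x-\frac12)_+v_i=1$, which exist by Step 1, since $(x-\frac12)_+\neq0$.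
- (iii) For each $k$ and each $p$ in a countable dense subset of the non-zero projections of $M_k(\mathcal B_j)$: add the entries of some $v\in M_k(\mathfrak A)$ with $v^*v=p$, $vv^*\le p$, $vv^*\ne p$, which exists by Proposition 7(b).

Let $A=\overline{\bigcup_j\mathcal B_j}$, which is separable and unital and contains $X_0$.

**Step 3: the properties of $A$.** By (i), with the maps $\alpha$ restricted to $A$ and the maps $\beta$ having range in $A$, the algebra $A$ has the completely positive approximation property; so it is nuclear. Let $I\neq0$ be a closed ideal of $A$ and $y\in I$ with $y\ge0$, $\|y\|=1$. Pick $x$ as in (ii), for some $j$, with $\|x-y\|<\frac14$. The image of $x$ in $A/I$ has norm less than $\frac12$, so $(x-\frac12)_+\in I$ and $1=\sum_iv_i^*(x-\frac12)_+v_i\in I$. So $A$ is simple. Finally, a non-zero projection of $A\otimes\mathcal K$ is equivalent to one in some $M_k(\mathcal B_j)$, hence to one treated in (iii), at distance less than $1$ from it. So it is infinite. $\square$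

**Proof of Theorems A and B.** Apply Lemma 10 with $X_0=\{z,v_0,\dots,v_\mu\}$, where the $v_i$ are those of Proposition 8(c). The algebra $A$ obtained is unital, simple, separable and nuclear, and all non-zero projections of $A\otimes\mathcal K$ are infinite. Let $B=\overline{zAz}\ne0$.

Since $M_\mu(B)\subset M_\mu(\overline{z\mathfrak Az})$, it contains no non-zero projection, by Proposition 8(b). In particular the non-zero hereditary subalgebra $B$ of $A$ contains no non-zero projection, hence no infinite one, and $A$ is not purely infinite.

On the other hand, let $x=(z^{1/2}v_i)_{0\le i\le\mu}$, a column over $A$. Then $x^*x=\sum_iv_i^*zv_i=1$, so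
$$xx^*=\big(z^{1/2}v_iv_j^*z^{1/2}\big)_{0\le i,j\le\mu}\in M_{\mu+1}(B)$$
is a projection equivalent to $1_A$, and it is infinite because $1_A$ is. This proves Theorem B, and Theorem A is the case $\mu=1$. $\blacksquare$
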